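# Prescribing the tangent hyperplanes of a two-phase free boundary

## Theorem A and the words in it

Throughout, $n\ge 2$, and $G(n,n-1)$ is the Grassmannian of hyperplanes through the origin of $\mathbb R^n$, viewed as closed subsets of $\mathbb R^n$.

**Theorem A.** Let $C\subset G(n,n-1)$ be nonempty, compact and connected. There is a pair of complementary NTA domains $\Omega^\pm$ with $\log h\in C(\partial\Omega)$, $0\in\partial\Omega$ and $\mathrm{Tan}(\partial\Omega,0)=C$. Here $\partial\Omega\setminus\{0\}$ is $C^\infty$, $\Omega^-=-\Omega^+$, and the poles may be taken at infinity or at arbitrary finite points $X^\pm\in\Omega^\pm$.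

In plain words: two domains share a boundary, and the harmonic measure of one has a continuous, positive density $h$ with respect to the harmonic measure of the other. Zoom in at a boundary point. Suppose that at small scales the boundary always looks like a hyperplane. Must it be the same hyperplane at all small scales? Theorem A says no: the hyperplane may keep turning, and the hyperplanes seen in the limit may form any nonempty compact connected set. The problem comes from Matthew Badger, Max Engelstein, Tatiana Toro, "Slowly vanishing mean oscillations: non-uniqueness of blow-ups in a two-phase free boundary problem", arXiv:2210.17531 (2022).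

We now define the terms.

**Definition (NTA domain, after Jerison and Kenig).** An unbounded domain $D\subset\mathbb R^n$ is NTA if, with some constant $M>1$ and for all $q\in\partial D$, $r>0$:

1. (corkscrew) there is $A_r(q)\in D$ with $|A_r(q)-q|<r$ and $\mathrm{dist}(A_r(q),\partial D)>r/M$;
2. (exterior corkscrew) the same holds for $\mathbb R^n\setminus\overline D$ in place of $D$;
3. (Harnack chains) for each $K$ there is $N(K)$ such that points $X_1,X_2\in D$ with $\mathrm{dist}(X_i,\partial D)\ge\epsilon$ and $|X_1-X_2|\le K\epsilon$ are joined by a chain of at most $N(K)$ balls in $D$, consecutive ones intersecting, each with radius comparable (up to $M$) to its distance to $\partial D$.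

The half-space $\mathbb H=\{y_n>0\}$ is NTA. The plane minus a closed half-line is not, since its complement has empty interior and exterior corkscrews do not exist.

**Definition (pole at infinity, after Kenig and Toro).** The Green function of $D$ with pole at infinity is a positive harmonic $u$ in $D$, continuous on $\overline D$, zero on $\partial D$. The harmonic measure with pole at infinity is the measure $\omega$ with $\int\phi\,d\omega=\int_D u\,\Delta\phi$ for $\phi\in C_c^\infty(\mathbb R^n)$.

For $D=\mathbb H$ one has $u=y_n$, and Green's formula gives $\int_{\mathbb H}y_n\Delta\phi=\int_{\{y_n=0\}}\phi\,d\mathcal H^{n-1}$, so $\omega$ is surface measure. In general $u$ is unique up to a constant factor (shown below), so different normalizations multiply $\omega$ by constants.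

**Definition (complementary pair).** Let $\Omega^+=\Omega$ and $\Omega^-=\mathbb R^n\setminus\overline\Omega$ be unbounded NTA domains with common boundary $\partial\Omega=\partial\Omega^+=\partial\Omega^-$. Let $\omega^\pm$ be their harmonic measures, with finite poles $X^\pm$ or with poles at infinity. If $\omega^+\ll\omega^-\ll\omega^+$, then $\Omega^\pm$ is a pair of complementary NTA domains, and $h=d\omega^-/d\omega^+$.

The function $h$ is defined up to null sets; "$\log h\in C(\partial\Omega)$" means that it has a positive continuous representative, which we then use. For two complementary half-spaces with poles at infinity, $h$ is constant.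

**Definition (convergence and tangent sets).** For nonempty $S,T\subset\mathbb R^n$ put $\mathrm{excess}(S,T)=\sup_{s\in S}\inf_{t\in T}|s-t|$, and $\mathrm{excess}(\emptyset,T)=0$. Closed sets $F_j$ converge to a closed set $F$ (Attouch–Wets topology) if for every ball $B$
$$\lim_{j\to\infty}\max\{\mathrm{excess}(F_j\cap B,F),\ \mathrm{excess}(F\cap B,F_j)\}=0 .$$
A closed set $T$ is a tangent set of $\partial\Omega$ at $Q\in\partial\Omega$ if $(\partial\Omega-Q)/r_j\to T$ for some scales $r_j\downarrow0$. $\mathrm{Tan}(\partial\Omega,Q)$ is the set of all tangent sets at $Q$.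

The intersection with $B$ matters: the lines $F_j=\{x_2=x_1/j\}\subset\mathbb R^2$ converge to $F=\{x_2=0\}$, because $\mathrm{excess}(F_j\cap B_\rho,F)\le\rho/j$ and likewise with the roles exchanged, although $\mathrm{excess}(F_j,F)=\infty$.

On $G(n,n-1)$ this topology is the usual one. Indeed, for unit vectors $e,f$ and $x\in e^\perp$, $|x|\le\rho$, we have $|x\cdot f|=|x\cdot(f-e)|\le\rho|e-f|$, so $e\mapsto e^\perp$ induces a continuous injection of the compact space $S^{n-1}/\{\pm1\}$ into the closed sets with the (metrizable) Attouch–Wets topology; such a map is a homeomorphism onto its image. The angle in $[0,\pi/2]$ is a metric for this topology.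

Two known facts are part of the setting.

* **(T1)** For closed $\Sigma\subset\mathbb R^n$ and $Q\in\Sigma$, $\mathrm{Tan}(\Sigma,Q)$ is closed and connected in the Attouch–Wets topology.
* **(T2)** If $\log h\in C(\partial\Omega)$, every tangent set of $\partial\Omega$ at any point $Q$ is the zero set of a homogeneous harmonic polynomial, whose degree $d$ depends only on $Q$. When $d=1$, the tangent sets are hyperplanes through the origin.

**Corollary (classification).** For $C\subset G(n,n-1)$ the following are equivalent: (i) $C=\mathrm{Tan}(\partial\Omega,Q)$ for some complementary NTA pair with $\log h\in C(\partial\Omega)$ and some $Q\in\partial\Omega$; (ii) $C$ is nonempty, compact and connected.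

*Proof, given Theorem A.* (ii)⇒(i) is Theorem A. For (i)⇒(ii): by (T1), $C$ is connected, and it is closed in the compact space $G(n,n-1)$, hence compact. It is nonempty because closed sets $F_j\ni0$ always have a convergent subsequence. To see this, note that the functions $d_j=\mathrm{dist}(\cdot,F_j)$ are $1$-Lipschitz with $d_j(0)=0$, so along a subsequence $d_j\to d$ locally uniformly. Put $F=\{d=0\}\ni0$. Then $\mathrm{excess}(F\cap B,F_j)\le\sup_{F\cap B}d_j\to0$. If $x_j\in F_j\cap B$ had $\mathrm{dist}(x_j,F)\ge s>0$ for infinitely many $j$, a limit point $x$ of these would satisfy $d(x)=\lim d_j(x_j)=0$, so $x\in F$, a contradiction. $\square$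

## The Dini threshold: Theorems B and C

How slowly must $h$ approach $h(Q)$ for the hyperplane to turn forever? Call $\theta:(0,1]\to(0,\infty)$ a *regular modulus* if $\theta$ is nondecreasing, $\theta(0+)=0$, and $r^{-\gamma}\theta(r)$ is nonincreasing for some $\gamma\in(0,1)$. For instance $\theta(r)=r^\gamma$ is one, with $\int_0^1\theta\frac{dr}r<\infty$. So is $\theta(r)=1/(2+\log(1/r))$: with $r=e^{-t}$ and $g(t)=1/(2+t)$, we have $g'/g=-1/(2+t)\ge-\frac12$, so $e^{t/2}g(t)=r^{-1/2}\theta(r)$ is nondecreasing in $t$, and $\gamma=\frac12$ works. Here $\int_0^1\theta\frac{dr}r=\int_0^\infty\frac{dt}{2+t}=\infty$.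

**Theorem B.** Let $\theta$ be a regular modulus with $\int_0^1\theta(r)\frac{dr}r=\infty$. For every $C$ as in Theorem A there is a pair as in Theorem A such that, with poles at infinity, $|\log h(x)-\log h(x')|\le\theta(\min\{|x-x'|,1\})$ for all distinct $x,x'\in\partial\Omega$.

**Theorem C (Dini converse).** Let $\Omega^\pm$ be complementary NTA domains with $\log h\in C(\partial\Omega)$ and let $Q\in\partial\Omega$ have $d=1$. If
$$\int_0^1\theta_Q(r)\,\frac{dr}r<\infty,\qquad \theta_Q(r)=\frac1{\omega^+(B(Q,r))}\int_{B(Q,r)\cap\partial\Omega}\Big|\frac h{h(Q)}-1\Big|\,d\omega^+,$$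
then $\mathrm{Tan}(\partial\Omega,Q)$ is a single hyperplane. In particular this holds if $|\log h(x)-\log h(Q)|\le\theta(|x-Q|)$ near $Q$ with $\theta$ nondecreasing and $\int_0^1\theta\frac{dr}r<\infty$.

We deduce Theorem A from Theorem B; Theorem C is independent and is proved last.

**Conventions.** $(a\otimes b)v=a\,(b\cdot v)$; $B_r=B(0,r)$; $e_n$ is the $n$-th unit vector; matrices carry the operator norm. The letter $c$ denotes a constant $\geq 1$ that may change from line to line; $C$ is always the given set, and $C_0,C_1,C_2$ are fixed constants.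

**Facts from Jerison–Kenig, Adv. Math. 46 (1982).** Let $D$ be an unbounded NTA domain, $q\in\partial D$, $r>0$, $A_r=A_r(q)$. There are $M,c,\alpha>0$ depending only on the NTA constants such that for positive harmonic $u,v$ in $D\cap B(q,Mr)$ vanishing continuously on $\partial D\cap B(q,Mr)$:

* **(J1)** $u\le c\,u(A_r)$ on $D\cap B(q,r)$, and $u(x)\le c\,(|x-q'|/r)^\alpha u(A_r)$ for $q'\in\partial D\cap B(q,r)$, $x\in D$, $|x-q'|<r$.
* **(J2)** For $x,y\in D\cap B(q,r)$: $c^{-1}\frac uv(A_r)\le\frac uv(x)\le c\,\frac uv(A_r)$ and $|\frac uv(x)-\frac uv(y)|\le c\,\frac uv(A_r)\big(\frac{|x-y|}r\big)^\alpha$.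
* **(J3)** (only for Theorem C) If $u$ is a Green function $G(X,\cdot)$ with $X\notin B(q,Mr)$, or a Green function with pole at infinity, extended by $0$, then $\nu=\Delta u$ is the harmonic measure in $B(q,Mr)$, $c^{-1}\nu(B(q,r))\le r^{n-2}u(A_r)\le c\,\nu(B(q,r))$, and $\nu$ is doubling at scales $\le r$.

From (J2) we get the uniqueness of the Green function with pole at infinity (Kenig–Toro, Ann. of Math. 150 (1999), §3): if $u,v$ are two of them and $x,y\in D$, then $|\frac uv(x)-\frac uv(y)|\le c\,\frac uv(A_R)(|x-y|/R)^\alpha\le c\,\frac uv(x)(|x-y|/R)^\alpha\to0$ as $R\to\infty$.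

## Half-planes and logarithmic spirals, by hand

If $C=\{L\}$, take the two half-spaces bounded by $L$. For $n=2$, $G(2,1)$ is a circle, and its nonempty compact connected subsets are the points, the closed arcs and the whole circle. To make a line turn with the scale, let $t=-\log|x|$ be the logarithmic scale, choose an angle $\alpha(t)$, and put $e(t)=(\cos\alpha(t),\sin\alpha(t))$,
$$\Omega^\pm=\{\pm F>0\},\qquad F(x)=x\cdot e(-\log|x|).$$
In polar coordinates $x=\rho e^{i\varphi}$ the boundary is the pair of curves $\varphi=\alpha(t)\pm\frac\pi2$, exchanged by $x\mapsto-x$.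

Take constant speed, $\alpha(t)=kt$. Everything is explicit. On $\Omega^+$ let $\varphi$ be the branch of the argument with $|\varphi-kt|<\frac\pi2$, and let
$$u^+=\mathrm{Re}\,x^{1+ik}=\mathrm{Re}\exp\big((1+ik)(-t+i\varphi)\big)=\rho\,e^{-k\varphi}\cos(\varphi-kt).$$
This is positive and harmonic in $\Omega^+$ and vanishes on the boundary curves. Since $k\varphi\ge k^2t-|k|\frac\pi2$, also $u^+\le e^{|k|\pi/2}\rho^{1+k^2}\to0$ at $0$. So $u^+$ is the Green function with pole at infinity, and $u^-(x)=u^+(-x)$ is that of $\Omega^-=-\Omega^+$. Moreover $|\nabla u^+|=|1+ik|\,|x^{ik}|=\sqrt{1+k^2}\,e^{-k\varphi}$, so on the boundary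
$$|\nabla u^+|=\sqrt{1+k^2}\;\rho^{k^2}e^{\mp k\pi/2}\quad\text{where }\varphi=kt\pm\tfrac\pi2 .$$
If $x$ lies on the curve $\varphi=kt+\frac\pi2$, then $-x$ lies on the other one at the same $t$; hence
$$\log h(x)=\log\frac{|\nabla u^+(-x)|}{|\nabla u^+(x)|}=\pm\pi k\quad\text{where }\varphi=kt\pm\tfrac\pi2 .$$
So $\log h$ jumps at $0$ unless $k=0$, in agreement with (T2), as the blow-ups of the spiral are rotated spirals and not lines. But we learn two things: the size of $\log h$ is proportional to the angular speed, and at speed zero it vanishes. This suggests letting the speed $\alpha'(t)$ tend to $0$ while $\int^\infty|\alpha'|\,dt=\infty$. For instance $\alpha(t)=\log(2+t)$ visits every direction again and again, and $\alpha(t)=\beta\sin\log(2+t)$, $0<\beta<\frac\pi2$, has cluster set $[-\beta,\beta]$; we shall see that their tangent sets at $0$ are the whole circle and an arc.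

## Why the two densities cannot be treated separately

The first plan of a sensible person is to view such a domain as a perturbation of a half-space, to prove that $|\nabla u^+|$ and $|\nabla u^-|$ each have a positive limit at $0$, and to divide. The spiral shows where this breaks: there $|\nabla u^\pm|$ is a constant times $\rho^{k^2}$ on each boundary curve, which tends to $0$ for $k\ne0$. In perturbative terms, let $b_r$ be the slope of the multiple of the distance function that best fits $u^+$ at scale $r$. Passing from $r$ to $\lambda r$ changes $\log b_r$ by at most a constant times the speed at that scale. Summing over all scales bounds the total change by the total length of the path. If $C$ has more than one point, the path returns infinitely often near two different hyperplanes, so its length is infinite and the bound says nothing: it does not give a limit of $b_r$.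

The spiral also shows the way out. The factor $\rho^{k^2}$ is the same at $x$ and at $-x$, and it is not seen by $h$. So we keep $\Omega^-=-\Omega^+$. Then $h(x)=|\nabla u^+(-x)|/|\nabla u^+(x)|$ compares two points at the *same* scale, and any factor $b_r$ that depends only on the scale cancels, whether it converges or not. What has to be proved is only a scale-by-scale statement: at scale $r=e^{-t}$, the shape of $u^+$ differs from that of a half-space solution by at most a constant times the speed near $t$. That is Lemmas 2 and 3 below.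

## A path of unit normals whose hyperplanes accumulate exactly on $C$

The set $C$ need not be path connected: it could be a topologist's sine curve in a chart of the surface $G(3,2)$. So we do not look for a path in $C$, only for a path that approaches $C$.

**Lemma 1.** There is a $C^\infty$ map $\sigma:\mathbb R\to S^{n-1}$, constant on $(-\infty,0]$, with $|\sigma'|,|\sigma''|\le1$, such that the set of cluster points of $\sigma(s)^\perp$ as $s\to\infty$ is $C$.

*Proof.* Let $\epsilon>0$. The points of $C$ that can be reached from a given $p\in C$ by a finite chain in $C$ with steps $<\epsilon$ form an open subset of $C$ whose complement in $C$ is also open. As $C$ is connected, all points are reached. For $k=1,2,\dots$ take a finite $1/k$-net of $C$, visit all its points by a finite chain in $C$ with steps $<1/k$, then go on by such a chain to the first point of the next stage. This gives $L_1,L_2,\dots\in C$ with $\delta_m:=\mathrm{angle}(L_m,L_{m+1})\to0$, and every point of $C$ is a cluster point of $(L_m)$, since stage $k$ comes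 within $1/k$ of it.

Choose unit normals $\nu_m$ of $L_m$ inductively, with the sign of $\nu_{m+1}$ such that $\nu_m\cdot\nu_{m+1}\ge0$; then $\mathrm{angle}(\nu_m,\nu_{m+1})=\delta_m\le\pi/2$. Fix a nondecreasing $\chi\in C^\infty(\mathbb R)$ with $\chi=0$ on $(-\infty,\frac14]$ and $\chi=1$ on $[\frac34,\infty)$. For a constant $\ell$, let $\sigma$ on $[(m-1)\ell,m\ell]$ be the minimal geodesic arc from $\nu_m$ to $\nu_{m+1}$ at arclength $\delta_m\chi((s-(m-1)\ell)/\ell)$, and $\sigma=\nu_1$ for $s\le0$. Since $\sigma$ is constant near the junctions, it is smooth. Its speed is at most $\frac\pi2\|\chi'\|_\infty/\ell$, and $|\sigma''|$ is at most the square of the speed plus $\frac\pi2\|\chi''\|_\infty/\ell^2$; so $|\sigma'|,|\sigma''|\le1$ for $\ell$ large. On the $m$-th interval $\sigma^\perp$ is within $\delta_m\to0$ of $L_m\in C$, so all cluster points lie in $C$. Since $\sigma((m-1)\ell)^\perp=L_m$, all points of $C$ are cluster points. $\square$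

**Choice of speed.** We now run along $\sigma$ at a speed dictated by $\theta$. Let $\theta,\gamma$ be as in Theorem B. We may assume $\theta\le1$: $\min(\theta,1)$ is again a regular modulus with the same $\gamma$, it equals $\theta$ near $0$, so its integral still diverges, and it is $\le\theta$. Put $g(t)=\theta(e^{-t})$ for $t\ge0$ and $g(t)=\theta(1)$ for $t<0$. Then $0<g\le1$, $g$ is nonincreasing, $g\to0$ at $+\infty$, and $\int_0^\infty g\,dt=\int_0^1\theta\frac{dr}r=\infty$. Also $g(s)\le e^{\gamma(t-s)}g(t)$ for $s\le t$: for $0\le s\le t$ this says that $r^{-\gamma}\theta(r)$ is nonincreasing, and for $s<0$ it follows from the case $s=0$ (if $t\ge0$) or is trivial (if $t<0$).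

To smooth $g$, let $\varphi\ge0$ be a fixed smooth bump supported in $[0,1]$ with $\int\varphi=1$, and $\varepsilon(t)=\int g(t+\tau)\varphi(\tau)\,d\tau$. Then
$$e^{-\gamma}g(t)\le g(t+1)\le\varepsilon(t)\le g(t),$$
$\varepsilon$ is smooth and nonincreasing, $\varepsilon(s)\le e^{\gamma(t-s)}\varepsilon(t)$ for $s\le t$, and $\int_0^\infty\varepsilon=\infty$. Writing $\varepsilon(t)=\int g(\tau)\varphi(\tau-t)\,d\tau$ we get $|\varepsilon'|\le g\int|\varphi'|\le e\big(\int|\varphi'|\big)\varepsilon$ (in this bound $e=2.718\ldots$). For $\kappa\in(0,1]$ let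
$$e(t)=\sigma(s(t)),\qquad s(t)=\kappa\int_0^t\varepsilon .$$
Then $e$ is smooth and constant for $t\le0$. As $s$ is continuous with $s(t)\to\infty$, the cluster set of $e(t)^\perp$ as $t\to\infty$ is $C$. Moreover $|e'|\le\kappa\varepsilon$ and $|e''|\le\kappa^2\varepsilon^2+\kappa|\varepsilon'|$. Since $\kappa,\varepsilon\le1$, with a constant $C_0=C_0(\varphi)$ and $\eta:=C_0\kappa\varepsilon$,
$$|e'|+|e''|\le\eta,\quad\eta\text{ nonincreasing},\quad\eta(s)\le e^{\gamma(t-s)}\eta(t)\ (s\le t),\quad\eta(t)\xrightarrow[t\to\infty]{}0,\quad\eta\le\eta_0:=C_0\kappa. \tag{1}$$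
In (1) the factor $e^{\gamma(t-s)}$ is again an exponential; everywhere else $e(\cdot)$ is the path. The constant $\eta_0\le\frac16$ will be taken small depending only on $n,\gamma$, by choosing $\kappa$ small.

## The twisted half-spaces

Let $F(x)=x\cdot e(-\log|x|)$ for $x\ne0$, $F(0)=0$, and $\Omega^\pm=\{\pm F>0\}$, $\Sigma=\{F=0\}$. Since $F$ is odd, $\Omega^-=-\Omega^+$ and $\Sigma=-\Sigma$.

**Step 1: straightening.** The purpose is a volume-preserving, bi-Lipschitz change of variables that maps the half-space to $\Omega^+$. Put $\mathcal A=e'\otimes e-e\otimes e'$. This is antisymmetric; since $e\cdot e'=0$ we have $\mathcal Ae=e'$ and $\|\mathcal A\|=|e'|$. Let $R$ solve $R'=\mathcal AR$ with $R(t)=R_0\in SO(n)$, $R_0e_n=e(0)$, for $t\le0$ (consistent, as $\mathcal A=0$ there). Then $R(t)\in SO(n)$ for all $t$. Moreover $R(t)e_n=e(t)$, since both sides solve $f'=\mathcal Af$ with the same value at $0$. Put $B=R^TR'=R^T\mathcal AR$. It is antisymmetric, $\|B\|=|e'|$, $B(t)=0$ for $t\le0$, and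
$$B'=R^T(\mathcal A^T\mathcal A+\mathcal A'+\mathcal A\mathcal A)R=R^T\mathcal A'R,\qquad \mathcal A'=e''\otimes e-e\otimes e'',\qquad\|B'\|\le2|e''| .$$
Define
$$\Phi(y)=R(-\log|y|)\,y,\quad\Phi(0)=0,\qquad\Phi^{-1}(x)=R(-\log|x|)^Tx .$$
The formula for the inverse is right because $|\Phi(y)|=|y|$. So $\Phi$ is an odd homeomorphism of $\mathbb R^n$ and a $C^\infty$ diffeomorphism off $0$, and $F(\Phi(y))=Ry\cdot Re_n=y_n$. Differentiating, with $R'=RB$ and $B=B(-\log|y|)$,
$$D\Phi\,v=Rv-R'y\,\frac{y\cdot v}{|y|^2}=R(I-P)v,\qquad P(y)=\frac{By\otimes y}{|y|^2}.$$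
Since $By\cdot y=0$, we have $P^2=0$ and $\mathrm{tr}P=0$; as $P$ has rank at most one,
$$\det D\Phi=1-\mathrm{tr}P=1,\qquad(D\Phi)^{-1}=(I+P)R^T. \tag{2}$$
As $\|P\|\le\|B\|\le\eta_0$, both $\Phi$ and $\Phi^{-1}$ are Lipschitz with constant $1+\eta_0\le2$: integrate along segments that avoid $0$, and for a segment $[y,y']$ through $0$ use $|\Phi(y)-\Phi(y')|\le|y|+|y'|=|y-y'|$. Since $\Omega^\pm=\Phi(\{\pm y_n>0\})$ and $\Sigma=\Phi(\{y_n=0\})$, the sets $\Omega^\pm$ are unbounded domains with $\Omega^-=\mathbb R^n\setminus\overline{\Omega^+}$ and $\partial\Omega^\pm=\Sigma$, and $\Sigma\setminus\{0\}$ is a $C^\infty$ hypersurface.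

**Step 2: the NTA property.** We check the definition by transporting balls and segments with $\Phi$. For $Q=\Phi(q)\in\Sigma$ and $\rho>0$, the points $\Phi(q\pm\frac\rho4e_n)\in\Omega^\pm$ are within $\rho/2$ of $Q$ and at distance $\ge\rho/8$ from $\Sigma$. As $\Omega^\pm$ are complementary, these are interior and exterior corkscrews for both domains.

For Harnack chains, let $X_1,X_2$ lie in the same one of the two domains, at distance $\ge\epsilon$ from $\Sigma$, with $|X_1-X_2|\le K\epsilon$. Their preimages have distance $\ge\epsilon/2$ to $\{y_n=0\}$, and so does the segment joining them, whose length is $\le2K\epsilon$. The image of the segment has length $\le4K\epsilon$ and distance $\ge\epsilon/4$ to $\Sigma$. Take points $z_i$ on it, from $X_1$ to $X_2$, with arclength spacing $\le\epsilon/32$; at most $128K+2$ points suffice. The balls $B(z_i,\frac14\mathrm{dist}(z_i,\Sigma))$ have radii $\ge\epsilon/16$, so consecutive ones intersect, and the distance of each ball to $\Sigma$ is $3$ times its radius. So $\Omega^\pm$ are NTA at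 all scales.

**Step 3: the tangent sets.** We show $\mathrm{Tan}(\Sigma,0)=C$; this uses only that $e'(t)\to0$. Let $r_j\downarrow0$, $t_j=-\log r_j$, and suppose $e(t_j)\to e_*$. Put $F_j(y)=F(r_jy)/r_j=y\cdot e(t_j-\log|y|)$, so that $\Sigma/r_j=\{F_j=0\}$. For each $\rho$,
$$\sup_{|y|\le\rho}|F_j(y)-y\cdot e_*|\le\sup_{|y|\le\rho}|y|\,|e(t_j-\log|y|)-e_*|\to0 .$$
Indeed the part $|y|\le\delta$ contributes at most $2\delta$, and on $\delta\le|y|\le\rho$ we have $|e(t_j-\log|y|)-e(t_j)|\le|\log|y||\cdot\sup_{s\ge t_j-\log^+\rho}|e'(s)|\to0$, where $\log^+=\max\{\log,0\}$. Hence points $y\in\Sigma/r_j$ with $|y|\le\rho$ have $|y\cdot e_*|\to0$ uniformly. Conversely, for $s>0$, $j\ge j(s,\rho)$ and all $z\in e_*^\perp$ with $|z|\le\rho$, the numbers $F_j(z+se_*)$ and $F_j(z-se_*)$ have opposite signs, so $\Sigma/r_j$ meets the segment between $z-se_*$ and $z+se_*$. Thus $\Sigma/r_j\to e_*^\perp$.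

If $T$ is any tangent set with scales $r_j$, pass to a subsequence along which $e(t_j)$ converges: $T$ is a cluster point of $e(t)^\perp$. Conversely, if $e(t_j)^\perp\to L$ with $t_j\uparrow\infty$, then along a subsequence $e(t_j)\to e_*$ with $e_*^\perp=L$, and $L$ is a tangent set. So $\mathrm{Tan}(\Sigma,0)$ is the cluster set of $e(t)^\perp$, which is $C$.

It remains to control $h$.

## The Green function with pole at infinity, on the half-space

By (2), $A:=(D\Phi)^{-1}(D\Phi)^{-T}=(I+P)(I+P)^T$. As $\det D\Phi=1$, $u=V\circ\Phi^{-1}$ is harmonic in $\Omega^+$ if and only if $\mathrm{div}(A\nabla V)=0$ in $\mathbb H$. We have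
$$|A(y)-I|\le2\|P\|+\|P\|^2\le3\eta(-\log|y|)\le\tfrac12,$$
so $A\xi\cdot\xi\ge\frac12|\xi|^2$; and $A=I$ for $|y|\ge1$.

**Step 4: existence of $V$.** We look for a solution $V=y_n+z$ with $z$ of finite energy. For $\phi\in C_c^\infty(\mathbb H)$, integration by parts on each vertical line gives
$$\int_0^\infty\frac{\phi^2}{y_n^2}\,dy_n=\int_0^\infty\frac{2\phi\,\partial_n\phi}{y_n}\,dy_n\le2\Big(\int_0^\infty\frac{\phi^2}{y_n^2}dy_n\Big)^{1/2}\Big(\int_0^\infty(\partial_n\phi)^2dy_n\Big)^{1/2},$$
hence Hardy's inequality $\int_{\mathbb H}\phi^2y_n^{-2}\le4\int_{\mathbb H}|\nabla\phi|^2$. So the completion $\mathcal H$ of $C_c^\infty(\mathbb H)$ under $\|\nabla\phi\|_{L^2(\mathbb H)}$ is a space of functions that are $H^1$ on bounded subsets of $\mathbb H$, have zero trace on $\{y_n=0\}$ and satisfy the same inequality. The form $\int_{\mathbb H}A\nabla z\cdot\nabla\phi$ is bounded and coercive on $\mathcal H$ (constant $\frac12$), and $(I-A)e_n$ is bounded with bounded support, hence in $L^2$. By Lax–Milgram there is $z\in\mathcal H$ with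
$$\int_{\mathbb H}A\nabla z\cdot\nabla\phi=\int_{\mathbb H}(I-A)e_n\cdot\nabla\phi\qquad(\phi\in\mathcal H).$$
Let $V=y_n+z$. If $\phi\in\mathcal H$ has bounded support, its extension by $0$ is in $H^1(\mathbb R^n)$ with bounded support, so $\int_{\mathbb H}\partial_n\phi=0$, and
$$\int_{\mathbb H}A\nabla V\cdot\nabla\phi=\int_{\mathbb H}Ae_n\cdot\nabla\phi+\int_{\mathbb H}(I-A)e_n\cdot\nabla\phi=\int_{\mathbb H}\partial_n\phi=0 .$$

**Step 5: odd reflection.** The purpose is to turn the boundary point $0$ into an interior point. Let $S$ be the reflection in $\{y_n=0\}$ and extend $z,V$ oddly in $y_n$. As $z$ is a limit of functions in $C_c^\infty(\mathbb H)$, the extension has $z\in H^1_{loc}(\mathbb R^n)$ and $\nabla z\in L^2(\mathbb R^n)$. Put $\tilde A(y)=A(y)$ for $y_n>0$ and $\tilde A(y)=SA(Sy)S$ for $y_n<0$. For $y_n<0$, $\nabla V(y)=-S(\nabla V)(Sy)$, so $\tilde A\nabla V(y)=-S(A\nabla V)(Sy)$. Hence for $\phi\in C_c^\infty(\mathbb R^n)$,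
$$\int\tilde A\nabla V\cdot\nabla\phi=\int_{\mathbb H}A\nabla V\cdot\nabla(\phi-\phi\circ S)=0,$$
because $(\phi-\phi\circ S)|_{\mathbb H}$ is Lipschitz with bounded support and vanishes on $\{y_n=0\}$, hence lies in $\mathcal H$. So
$$\mathrm{div}(\tilde A\nabla V)=0\text{ in }\mathbb R^n,\quad V\in H^1_{loc},\quad\nabla z\in L^2(\mathbb R^n),\quad|\tilde A(y)-I|\le3\eta(-\log|y|). \tag{3}$$
By density, (3) may be tested with any compactly supported $\phi\in H^1$. By the De Giorgi–Nash–Moser theorem $V$ is continuous, and by oddness $V=0$ on $\{y_n=0\}$. As $A$ is smooth off $0$, elliptic regularity up to the flat boundary shows that $V$ is $C^\infty$ on $\overline{\mathbb H}\setminus\{0\}$.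

**Step 6: positivity.** We need $V>0$ in $\mathbb H$. Since $\tilde A=I$ for $|y|>1$, $z=V-y_n$ is harmonic there. For $|y|=\rho\ge4$ the mean value property on $B(y,\rho/2)$, where $|w_n|\le\frac32\rho$, gives
$$|z(y)|^2\le c\rho^{-n}\int_{B(y,\rho/2)}z^2\le c\rho^{2-n}\int_{|w|\ge\rho/2}\frac{z^2}{w_n^2}\,dw\to0\quad(\rho\to\infty),$$
as the integrand is integrable by Hardy and $n\ge2$. Let $\delta>0$. For $|y|$ large in $\mathbb H$ we have $V\ge-|z|>-\delta$; and $V>-\delta$ near bounded pieces of $\{y_n=0\}$ by continuity. So $(V+\delta)^-$ restricted to $\mathbb H$ has compact support in $\mathbb H$. Testing with it gives $\int A\nabla(V+\delta)^-\cdot\nabla(V+\delta)^-=0$, so $(V+\delta)^-=0$, that is, $V\ge-\delta$. Letting $\delta\to0$, $V\ge0$. Also $V\not\equiv0$, since $\int_{\mathbb H}z^2y_n^{-2}<\infty$ excludes $z=-y_n$. By the Harnack inequality $V>0$ in $\mathbb H$.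

Hence $u^+:=V\circ\Phi^{-1}$ is positive harmonic in $\Omega^+$, continuous on $\overline{\Omega^+}$ and zero on $\Sigma$: it is the Green function with pole at infinity. By symmetry $u^-(x)=u^+(-x)$ is that of $\Omega^-$.

**Step 7: a formula for $h$.** We compute the densities of $\omega^\pm$ and check that the point $0$ carries no mass. On $\Sigma\setminus\{0\}$, which is smooth, $u^\pm$ is smooth up to the boundary and $|\nabla u^\pm|>0$ by the Hopf lemma. Green's formula with $\phi\in C_c^\infty(\mathbb R^n\setminus\{0\})$ gives $d\omega^\pm=|\nabla u^\pm|\,d\mathcal H^{n-1}$ on $\Sigma\setminus\{0\}$. Testing with $\phi(\cdot/\rho)$, where $\phi\ge0$ is a bump with $\phi=1$ on $B_1$ and support in $B_2$, gives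
$$\omega^\pm(\{0\})\le\int_{\Omega^\pm}u^\pm\rho^{-2}|(\Delta\phi)(x/\rho)|\,dx\le c\rho^{n-2}\sup_{B_{2\rho}\cap\Omega^\pm}u^\pm\to0\quad(\rho\to0).$$
Hence $\omega^+\ll\omega^-\ll\omega^+$. On $\Sigma\setminus\{0\}$, since $\Phi$ is odd and $\nabla u^+(\Phi(y))=(D\Phi)^{-T}\nabla V(y)$,
$$h(x)=\frac{|\nabla u^+(-x)|}{|\nabla u^+(x)|},\qquad h(\Phi(y))=\frac{a(-y)}{a(y)},\quad a(y):=|\nabla u^+(\Phi(y))|=(A\nabla V\cdot\nabla V)^{1/2}(y)\quad(y_n=0). \tag{4}$$

## How far $V$ is from a multiple of $y_n$, scale by scale

Write $\|f\|_r=\big(|B_r|^{-1}\int_{B_r}|f|^2\big)^{1/2}$, and for $r>0$ let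
$$b_r=\frac1{|B_r|}\int_{B_r}\partial_nV,\qquad E(r)=\|\nabla V-b_re_n\|_r,\qquad D(r)=\|\nabla V\|_r .$$
Since $V$ is odd in $y_n$, the average of $\nabla V$ over $B_r$ is $b_re_n$. So $E(r)=\min_{\beta\in\mathbb R}\|\nabla V-\beta e_n\|_r$ and $D^2=b_r^2+E^2$; in particular $|b_r|\ge D-E$. Put $q=E/D$ when $D>0$. This is the relative error of the best multiple of $y_n$, and it ignores the size of $b_r$, as we wanted. As $\nabla z=\nabla V-e_n\in L^2$, we have $D(r)\to1$, $E(r)\to0$, $q(r)\to0$ as $r\to\infty$.

**Lemma 2.** If $\eta_0$ is small (depending on $n,\gamma$), then $D(r)>0$, $q(r)\le\frac12$ and $q(r)\le C_1\eta(-\log r)$ for all $r>0$, with $C_1=C_1(n,\gamma)$.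

*Proof.* *One step in scale.* We compare $V$ with a harmonic function to see how $E$ changes from $r$ to $\lambda r$. Fix $r$, $t=-\log r$. Let $w$ be harmonic in $B_r$ with $f:=V-w\in H^1_0(B_r)$. Since $\int\nabla w\cdot\nabla f=0$ and $\int\tilde A\nabla V\cdot\nabla f=0$ by (3),
$$\int_{B_r}|\nabla f|^2=\int_{B_r}\nabla V\cdot\nabla f=\int_{B_r}(I-\tilde A)\nabla V\cdot\nabla f .$$
In $B_r$ we have $-\log|y|\ge t$ and $\eta$ is nonincreasing, so $\|\nabla f\|_r\le3\eta(t)D(r)$. By uniqueness $w$ is odd in $y_n$, so $\nabla w(0)=\beta e_n$ for some $\beta$. Interior estimates for the harmonic function $\nabla w-b_re_n$ give, for $\lambda\le\frac12$, $\|\nabla w-\beta e_n\|_{\lambda r}\le c_n\lambda\|\nabla w-b_re_n\|_r\le c_n\lambda\big(E(r)+\|\nabla f\|_r\big)$. Also $\|\nabla f\|_{\lambda r}\le\lambda^{-n/2}\|\nabla f\|_r$. Hence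
$$E(\lambda r)\le\|\nabla V-\beta e_n\|_{\lambda r}\le c_n\lambda E(r)+K_\lambda\eta(t)D(r),\qquad K_\lambda=3(c_n+\lambda^{-n/2}).$$
For the denominator, $|b_{\lambda r}-b_r|\le\|\nabla V-b_re_n\|_{\lambda r}\le\lambda^{-n/2}E(r)$, so
$$D(\lambda r)\ge|b_{\lambda r}|\ge D(r)\big(1-q(r)-\lambda^{-n/2}q(r)\big)\ge\tfrac12D(r)\quad\text{if }q(r)\le\delta:=\frac1{2(1+\lambda^{-n/2})}.$$
In that case
$$q(\lambda r)\le2c_n\lambda\,q(r)+2K_\lambda\eta(t). \tag{5}$$

*Choice of constants.* We need a contraction faster than the growth of $\eta$ allowed by (1). Let $\gamma'=\frac{1+\gamma}2\in(\gamma,1)$. Fix $\lambda=\lambda(n,\gamma)\le\frac14$ with $2c_n\lambda\le\lambda^{\gamma'}$, which is possible since $\gamma'<1$; as $\gamma'\ge\frac12$, also $\lambda^{\gamma'}\le\frac12$. Let $\eta_0$ be so small that $2K_\lambda\eta_0\le\delta/2$. Then by (5), $q(r)\le\delta$ implies $q(\lambda r)\le\frac\delta2+\frac\delta2=\delta$.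

*Iteration from infinity.* Given $r>0$, start at $\lambda^{-k}r$ with $k$ so large that $D(\lambda^{-k}r)>0$ and $q(\lambda^{-k}r)\le\delta$, and iterate down to $r$. This gives $D(r)>0$, $q(r)\le\delta\le\frac12$. The step from $\lambda^{-m}r$ to $\lambda^{-m+1}r$ has $\eta$ evaluated at $t-m\log\frac1\lambda$, and $\eta(t-m\log\frac1\lambda)\le\lambda^{-\gamma m}\eta(t)$ by (1). So
$$q(r)\le\lambda^{\gamma'k}q(\lambda^{-k}r)+2K_\lambda\sum_{m=1}^k\lambda^{\gamma'(m-1)}\eta\big(t-m\log\tfrac1\lambda\big)\le\lambda^{\gamma'k}+2K_\lambda\lambda^{-\gamma'}\sum_{m\ge1}\lambda^{(\gamma'-\gamma)m}\,\eta(t).$$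
The series converges as $\gamma'>\gamma$. Let $k\to\infty$. $\square$

**Lemma 3.** For $\eta_0$ small (depending on $n,\gamma$) and every $r>0$, with $t=-\log r$, one has $b:=b_{4r}>0$ and
$$\big\|\log\big(a(r\,\cdot)/b\big)\big\|_{C^{0,\gamma}(\{1/2\le|y|\le2,\ y_n=0\})}\le C_2\,\eta(t),\qquad C_2=C_2(n,\gamma).$$

*Proof.* *The sign of $b$.* We have $|b|\ge D(4r)(1-q(4r))\ge\frac12D(4r)>0$. Apply the divergence theorem to $\partial_nV$ on $(B_{4r}\setminus B_\epsilon)\cap\mathbb H$, where $V$ is smooth up to the boundary. The flat part contributes $0$ since $V=0$ there, and the part on $\partial B_\epsilon$ tends to $0$ with $\epsilon$ since $V\to0$ at $0$. So $\int_{B_{4r}\cap\mathbb H}\partial_nV=\int_{\partial B_{4r}\cap\mathbb H}V\nu_n\ge0$. As $\partial_nV$ is even in $y_n$, $b\ge0$, hence $b>0$.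

*Integral bounds for the rescaled error.* Let $z_r(y)=V(ry)/(rb)-y_n$, $A_r(y)=A(ry)$, $\tilde A_r(y)=\tilde A(ry)$. Then $z_r$ is odd in $y_n$ and $\mathrm{div}(\tilde A_r\nabla z_r)=-\mathrm{div}(\tilde A_re_n)=\mathrm{div}((I-\tilde A_r)e_n)$. On $B_4$, $|I-\tilde A_r|\le3\eta(t-\log4)\le c\,\eta(t)$ by (1). Since $\nabla z_r(y)=\nabla V(ry)/b-e_n$, Lemma 2 and (1) give
$$\|\nabla z_r\|_{L^2(B_4)}=|B_4|^{1/2}\frac{E(4r)}b\le c\,q(4r)\le c\,\eta(t-\log4)\le c\,\eta(t).$$
Odd functions have mean zero, so Poincaré's inequality gives $\|z_r\|_{L^2(B_4)}\le c\,\eta(t)$.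

*From integral to pointwise bounds.* On $\{\frac14\le|y|\le4,\ y_n\ge0\}$, $A_r-I=P+P^T+PP^T$ evaluated at $ry$, a polynomial without constant term in the entries of $B(t-\log|y|)$, with coefficients that are smooth functions of $y/|y|$. Hence
$$\|A_r-I\|_{C^1}\le c\sup_{|s-t|\le\log4}(\|B(s)\|+\|B'(s)\|)\le c\sup_{|s-t|\le\log4}\eta(s)\le c\,\eta(t).$$
Local boundedness (Gilbarg–Trudinger, Thm 8.17) gives $|z_r|\le c\,\eta(t)$ on $\frac13<|y|<3$. The $C^{1,\gamma}$ estimate up to a flat boundary portion with zero data (Gilbarg–Trudinger, Cor. 8.36, on $\{\frac13<|y|<3,\ y_n>0\}$ with $T=\{\frac13<|y|<3,\ y_n=0\}$) gives $\|z_r\|_{C^{1,\gamma}(\{1/2\le|y|\le2,\ y_n\ge0\})}\le c\,\eta(t)$.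

*Conclusion.* By (4) and $\nabla V(ry)=b(e_n+\nabla z_r(y))$,
$$\big(a(ry)/b\big)^2=A_r(e_n+\nabla z_r)\cdot(e_n+\nabla z_r)=1+m(y),\qquad\|m\|_{C^{0,\gamma}}\le c\,\eta(t)$$
on $\{\frac12\le|y|\le2,\ y_n=0\}$. For $\eta_0$ small, $|m|\le\frac12$; take logarithms. $\square$

Nothing here says that $b_{4r}$ converges as $r\to0$, and we do not need it.

## The modulus of continuity of $\log h$: proof of Theorem B

By (4), Lemma 3, the identity $\Phi(-ry)=-\Phi(ry)$ and the symmetry of the annulus under $y\mapsto-y$,
$$\log h(\Phi(ry))=\log\frac{a(-ry)}b-\log\frac{a(ry)}b\quad\text{has }C^{0,\gamma}\text{-norm}\le2C_2\,\eta(t)\text{ on }\{\tfrac12\le|y|\le2,\ y_n=0\}. \tag{6}$$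
This is where the drift $b=b_{4r}$ cancels. In particular $|\log h(x)|\le2C_2\,\eta(-\log|x|)$ on $\Sigma\setminus\{0\}$. Put $h(0)=1$ (a null set) and $\bar\theta(\rho)=\eta(-\log\rho)$. By (1), $\bar\theta$ is nondecreasing, $\rho^{-\gamma}\bar\theta(\rho)$ is nonincreasing and $\bar\theta(0+)=0$. So $\log h$ is continuous at $0$; elsewhere on $\Sigma$ it is continuous by (4).

Now let $x,x'\in\Sigma$ with $r=|x|\ge|x'|$ and $\rho=|x-x'|>0$.

If $\rho\le r/4$, then $|x'|\ge\frac34r$, so $\Phi^{-1}(x)/r$ and $\Phi^{-1}(x')/r$ lie in the annulus $\frac12\le|y|\le2$, at distance $\le2\rho/r$. By (6) and monotonicity of $\rho^{-\gamma}\bar\theta(\rho)$,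
$$|\log h(x)-\log h(x')|\le2C_2\,\bar\theta(r)\Big(\frac{2\rho}r\Big)^\gamma\le4C_2\,\bar\theta(\rho).$$
If $\rho>r/4$, the difference is at most $|\log h(x)|+|\log h(x')|\le4C_2\bar\theta(r)\le4C_2\bar\theta(4\rho)\le16C_2\bar\theta(\rho)$. In both cases, since $\eta=C_0\kappa\varepsilon\le C_0\kappa g$,
$$|\log h(x)-\log h(x')|\le16C_2\,\eta(-\log\rho)\le16C_2C_0\kappa\,g(-\log\rho)=16C_2C_0\kappa\,\theta(\min\{\rho,1\}).$$
The constants $C_0,C_2$ do not depend on $\kappa$. Choose $\kappa$ so small that $16C_2C_0\kappa\le1$ and that $\eta_0=C_0\kappa$ is at most $\frac16$ and as small as Lemmas 2 and 3 require. With Steps 1–3 this gives everything in Theorem B for poles at infinity; the assertion about finite poles, which is part of "a pair as in Theorem A", is proved next for every pair constructed here. $\square$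

## From poles at infinity to finite poles: proof of Theorem A

Apply the construction with $\theta(r)=1/(2+\log(1/r))$, which was checked above to be a regular modulus with divergent integral. This gives complementary NTA domains with $\log h\in C(\partial\Omega)$ and $\mathrm{Tan}(\partial\Omega,0)=C$, with poles at infinity. To change the poles, we show that $d\omega^X/d\omega^\pm$ has a positive continuous representative on $\Sigma$.

**Step 8: Green's identity for a finite pole.** Let $D=\Omega^\pm$, $X\in D$, and let $G=G(X,\cdot)$ be the Green function of $D$, extended by $0$; it exists because the complement of $D$ contains a ball. We claim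
$$\int G\,\Delta\phi=\int\phi\,d\omega^X\qquad(\phi\in C_c^\infty(\mathbb R^n\setminus\{X\})). \tag{7}$$
Let $D_R=D\cap B_R$ with $R>|X|$; it is connected, being the image under $\Phi$ of a half-ball. All its boundary points are regular: on $\Sigma$ by the exterior corkscrew condition, on $\partial B_R$ since the exterior of a ball is outside. Let $G_R$ be its Green function with pole $X$, extended by $0$, and $\omega_R$ its harmonic measure at $X$. If $\phi\in C_c^\infty(B_R\setminus\{X\})$ and $H$ is the harmonic extension of $\phi|_{\partial D_R}$, then $\phi-H$ vanishes on $\partial D_R$ and has Laplacian $\Delta\phi$, so $0=\phi(X)=H(X)-\int G_R\Delta\phi$, that is, $\int G_R\Delta\phi=\int\phi\,d\omega_R$. As $R\uparrow\infty$, the $G_R$ increase to $G$ and the $\omega_R$ increase to $\omega^X$ on bounded subsets of $\Sigma$, by the maximum principle. Outside $B(X,s)$ the maximum principle gives $G_R\le\max_{\partial B(X,s)}G$, so $G$ is bounded on the support of $\phi$, and (7) follows by dominated convergence. Being bounded off $X$,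 $G$ is continuous up to $\Sigma$ and vanishes there, as all points of $\Sigma$ are regular.

**Step 9: the ratio of densities.** As in Step 7, now from (7), $\omega^X(\{0\})\le c\rho^{n-2}\sup_{B_{2\rho}}G\to0$, and $d\omega^X=|\nabla G|\,d\mathcal H^{n-1}$ on $\Sigma\setminus\{0\}$ with $|\nabla G|>0$. So on $\Sigma\setminus\{0\}$ the density $d\omega^X/d\omega^\pm=|\nabla G|/|\nabla u^\pm|$ is positive and continuous, and it equals the boundary limit of $G/u^\pm$, as both functions vanish on the smooth hypersurface with nonzero normal derivative. Near $0$ we use (J2) at $q=0$ with $Mr<|X|$: the quotient $G/u^\pm$ is Hölder continuous on $D\cap B_r$ and bounded below by a positive constant there, so it extends to a positive continuous function on $\overline D$ near $0$. Hence $\log(d\omega^X/d\omega^\pm)\in C(\Sigma)$.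

Write $\tilde\omega^\pm$ for the harmonic measures with any choice of poles. Then
$$\frac{d\tilde\omega^-}{d\tilde\omega^+}=\frac{d\tilde\omega^-}{d\omega^-}\cdot h\cdot\frac{d\omega^+}{d\tilde\omega^+},$$
where $h$ is the density for poles at infinity, and all three factors have continuous logarithms. So mutual absolute continuity and the continuity of the logarithm of the density hold for every choice of poles. $\square$

## Dini continuity stops the rotation: proof of Theorem C

Let $Q=0$, and let $u^\pm$ be the Green functions (finite pole or pole at infinity), extended by $0$, so that $\Delta u^\pm=\omega^\pm$ in a ball $B_{\rho_0}$ containing no pole. All radii below are small compared with $\rho_0$. Multiplying $u^+,\omega^+$ by $h(0)$, assume $h(0)=1$; this does not change $\theta_Q$. Let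
$$v=u^+-u^-,\qquad\mu=\Delta v=(1-h)\omega^+,\qquad N(r)=\frac{\omega^+(B_r)}{r^{n-2}}.$$
Then $|\mu|(B_r)=\theta_Q(r)\,\omega^+(B_r)$. By continuity of $h$, $\theta_Q(r)\to0$, and $\omega^-(B_r)$ is comparable to $\omega^+(B_r)$ for small $r$. The function $v$ is almost harmonic across $\partial\Omega$, with an error measured by $\theta_Q$; we follow its best affine approximations.

**Step 1: blow-ups of $v$.** We identify the limits and the growth of $N$. Let $\tau_n=1/\mathcal H^{n-1}(B_1\cap e^\perp)$. *Every sequence $r_j\downarrow0$ has a subsequence and a unit vector $e$ with $\partial\Omega/r_j\to e^\perp$ and $v(r_jx)/N(r_j)\to\tau_n\,x\cdot e$ locally uniformly. Also $N(\lambda r)/N(r)\to\lambda$ as $r\to0$ for each fixed $\lambda\in(0,1)$.*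

By compactness and $d=1$, $\partial\Omega/r_j\to L$ along a subsequence, with $L$ a hyperplane through $0$. A compact subset of $\mathbb R^n\setminus L$ is eventually disjoint from $\partial\Omega/r_j$. Fix a point in each open half-space of $\mathbb R^n\setminus L$ and pass to a subsequence along which the domain ($\Omega^+/r_j$ or $\Omega^-/r_j$) containing it is constant. Then every compact connected set containing the point, in the same half-space, eventually lies in that domain. By the corkscrew condition there are $p_j^\pm\in B_1\cap\Omega^\pm/r_j$ at distance bounded below from $\partial\Omega/r_j$. Along a subsequence they converge, and the limits have positive distance from $L$, because points of $L$ are limits of points of $\partial\Omega/r_j$. So each of the two domains occupies one of the half-spaces: $\{x\cdot e>0\}$ corresponds to $\Omega^+$ and $\{x\cdot e<0\}$ to $\Omega^-$ for a unit normal $e$ of $L$.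

Let $u_j^\pm=u^\pm(r_j\cdot)/N(r_j)$. By (J1), (J3), doubling and the comparability of $\omega^\pm$, for $|x|\le R$,
$$u^\pm(r_jx)\le c\,u^\pm(A_{Rr_j}^\pm)\le c\,\frac{\omega^\pm(B_{Rr_j})}{(Rr_j)^{n-2}}\le c_R\,N(r_j),$$
so $u_j^\pm\le c_R$ on $B_R$. They are equi-Hölder on $B_R$: let $d(x)=\mathrm{dist}(x,\partial\Omega/r_j)$, which is at most $|x|$ since $0\in\partial\Omega$. The decay in (J1) gives $u_j^\pm(x)\le c_R\,d(x)^\alpha$ for $x \in B_{2R}$. Take $x,y\in B_R$ with $d(x)\ge d(y)$. If $|x-y|\ge d(x)/2$, then $|u_j^\pm(x)-u_j^\pm(y)|\le c_R|x-y|^\alpha$. If $|x-y|<d(x)/2$, the function $u_j^\pm$ is harmonic and at most $c_Rd(x)^\alpha$ in $B(x,d(x))$ (or identically zero there), and the gradient estimate gives $|u_j^\pm(x)-u_j^\pm(y)|\le c_R\,d(x)^{\alpha-1}|x-y|\le c_R|x-y|^\alpha$ (where $\alpha\le1$, as we may assume). So along a subsequence $u_j^\pm\to u_\infty^\pm\ge0$ locally uniformly, with $u_\infty^\pm$ harmonic in $\{\pm x\cdot e>0\}$ and zero elsewhere. Nonnegative harmonic functions in a half-space that vanish on its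 boundary are multiples of the distance to the boundary, so $u_\infty^\pm=c^\pm(x\cdot e)^\pm$ with constants $c^\pm\ge0$, where $s^\pm=\max\{\pm s,0\}$.

The measures $\omega_j^\pm=\Delta u_j^\pm$, that is $\omega_j^\pm(S)=r_j^{2-n}\omega^\pm(r_jS)/N(r_j)$, converge weakly to $c^\pm\mathcal H^{n-1}|_L$. As $\omega_j^+(B_1)=1$ and $\mathcal H^{n-1}(L\cap\partial B_1)=0$, $c^+=\tau_n$. Next, by doubling,
$$|\omega_j^+-\omega_j^-|(B_\rho)=\theta_Q(\rho r_j)\,\frac{\omega^+(B_{\rho r_j})}{\omega^+(B_{r_j})}\to0\quad\text{for each }\rho,$$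
so $c^-=c^+$ and $v(r_j\cdot)/N(r_j)\to\tau_n\,x\cdot e$. Finally $N(\lambda r_j)/N(r_j)=\lambda^{2-n}\omega_j^+(B_\lambda)\to\lambda^{2-n}\lambda^{n-1}=\lambda$. As this limit does not depend on the subsequence, the last claim follows.

**Step 2: decay of the affine error.** We show that the errors at geometric scales are summable. Let
$$\mathcal E(r)=\min_\ell\frac1{r^nN(r)}\int_{B_r}|v-\ell|$$
over affine $\ell$. Let $w$ be harmonic in $B_r$ with $w=v$ on $\partial B_r$. Then
$$\int_{B_r}|v-w|\le\frac{r^2}{2n}|\mu|(B_{2r})\le c\,\theta_Q(2r)N(r)r^n. \tag{8}$$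
The second inequality is doubling. For the first, mollify: $v_\epsilon=v*\rho_\epsilon$ is smooth with $\Delta v_\epsilon=\mu*\rho_\epsilon$ near $\overline{B_r}$. If $w_\epsilon$ is harmonic with $w_\epsilon=v_\epsilon$ on $\partial B_r$, the Green representation in the ball and $\int_{B_r}G_{B_r}(x,y)\,dx=\frac{r^2-|y|^2}{2n}$ give, for $\epsilon<r$,
$$\int_{B_r}|v_\epsilon-w_\epsilon|\le\sup_y\int_{B_r}G_{B_r}(x,y)\,dx\cdot|\mu|(B_{r+\epsilon})\le\frac{r^2}{2n}|\mu|(B_{2r}).$$
As $\epsilon\to0$, $v_\epsilon\to v$ uniformly on $\overline{B_r}$ because $v$ is continuous, and $w_\epsilon\to w$ uniformly by the maximum principle.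

Let $\ell$ be optimal at scale $r$, and let $\ell'$ be the first-order Taylor polynomial of $w$ at $0$. For $\lambda\le\frac12$,
$$\int_{B_{\lambda r}}|w-\ell'|\le c\lambda^{n+2}\int_{B_r}|w-\ell|,$$
because $w-\ell$ is harmonic and $w-\ell'$ is $w-\ell$ minus its own first-order Taylor polynomial. Using $\int_{B_r}|w-\ell|\le\int_{B_r}|v-\ell|+\int_{B_r}|v-w|$ and (8),
$$\mathcal E(\lambda r)\le\frac1{(\lambda r)^nN(\lambda r)}\int_{B_{\lambda r}}\big(|v-w|+|w-\ell'|\big)\le\frac{N(r)}{N(\lambda r)}\big(c\lambda^2\mathcal E(r)+c_\lambda\theta_Q(2r)\big).$$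
Fix $\lambda$ so small that $2c\lambda\le\frac12$. By Step 1 there is $r_0$ with $N(r)/N(\lambda r)\le2/\lambda$ for $r\le r_0$; let also $2r_0\le1$. Then $\mathcal E(\lambda r)\le\frac12\mathcal E(r)+c\,\theta_Q(2r)$ for $r\le r_0$. With $r_k=\lambda^kr_0$, $\mathcal E_k=\mathcal E(r_k)$, $N_k=N(r_k)$, summing partial sums gives $\sum_k\mathcal E_k\le2\mathcal E_0+c\sum_k\theta_Q(2r_k)$. By doubling, $\theta_Q(2r_k)\le c\,\theta_Q(s)$ for $2r_k\le s\le2r_k/\lambda$. For $k\ge1$ this interval is $[2r_k,2r_{k-1}]$, so
$$\sum_k\theta_Q(2r_k)\le\theta_Q(2r_0)+c\int_0^{2r_0}\theta_Q(s)\,\frac{ds}s<\infty .$$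
Thus $\sum_k\mathcal E_k<\infty$.

**Step 3: the normals converge.** We now compare the affine approximations at consecutive scales. Let $\ell_k=a_k+\beta_k\cdot x$ be optimal at $r_k$. By the equivalence of norms on affine functions and scaling, $\int_{B_\rho}|a+\beta\cdot x|\,dx\ge c^{-1}\rho^{n+1}|\beta|$. Since $N_{k+1}\le cN_k$, comparing $\ell_k$ and $\ell_{k+1}$ with $v$ on $B_{r_{k+1}}$ gives
$$c^{-1}r_{k+1}^{n+1}|\beta_{k+1}-\beta_k|\le r_k^nN_k\mathcal E_k+r_{k+1}^nN_{k+1}\mathcal E_{k+1},\quad\text{so}\quad r_k|\beta_{k+1}-\beta_k|\le c\,N_k(\mathcal E_k+\mathcal E_{k+1}).$$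
Along any subsequence for which $\partial\Omega/r_k\to e^\perp$ and $v(r_k\cdot)/N_k\to\tau_n\,x\cdot e$, the fact that $\mathcal E_k=\frac1{N_k}\int_{B_1}|v(r_kx)-\ell_k(r_kx)|\,dx\to0$ gives $r_k\beta_k/N_k\to\tau_ne$. By Step 1 every subsequence has such a further subsequence, so $r_k|\beta_k|/N_k\to\tau_n>0$ for the full sequence. Hence for $k$ large
$$\Big|\frac{\beta_{k+1}}{|\beta_{k+1}|}-\frac{\beta_k}{|\beta_k|}\Big|\le\frac{2|\beta_{k+1}-\beta_k|}{|\beta_k|}\le c\,(\mathcal E_k+\mathcal E_{k+1}),$$
which is summable. So $\beta_k/|\beta_k|\to e_\infty$, and every limit of $\partial\Omega/r_k$ along a subsequence is $e_\infty^\perp$.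

It remains to pass to arbitrary scales. Let $T$ be a tangent set with scales $\rho_j\downarrow0$; it is a hyperplane through $0$. Choose $k_j$ with $r_{k_j+1}<\rho_j\le r_{k_j}$ and pass to a subsequence with $r_{k_j}/\rho_j\to s\in[1,1/\lambda]$. Then $\partial\Omega/r_{k_j}\to T/s=T$, so $T=e_\infty^\perp$. As $\mathrm{Tan}(\partial\Omega,Q)$ is nonempty, it equals $\{e_\infty^\perp\}$.

**Step 4: the pointwise version.** For the last sentence of Theorem C, we check that a pointwise Dini bound implies the integral condition. If $|\log h(x)-\log h(Q)|\le\theta(|x-Q|)$ near $Q$ with $\theta$ nondecreasing, then $|h/h(Q)-1|\le e^{\theta(r)}-1\le c\,\theta(r)$ on $B(Q,r)\cap\partial\Omega$ for small $r$ (here $e^{\theta(r)}$ is the exponential), so $\theta_Q(r)\le c\,\theta(r)$. And $\theta_Q$ is bounded on $[r_1,1]$ for each $r_1>0$, since $h$ is bounded on compact sets and $\omega^+(B(Q,r))\ge\omega^+(B(Q,r_1))>0$ there. Hence $\int_0^1\theta_Q\frac{dr}r<\infty$. $\square$
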